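
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title[Invariant but no periodic measures]{Local rules on surface groups and the figure-eight knot group\\ that admit invariant but no periodic measures}


\begin{abstract}
Let $F$ be a finitely generated free group and $K$ a finite set. It is known that
(1) the measures with finite support are dense among the $F$-invariant probability measures on $K^F$, and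
(2) an invariant measure whose samples obey a finite local rule is a limit of invariant measures with finite support whose samples obey the same rule.
We determine whether these two statements hold for the fundamental group of a closed orientable surface of genus at least $2$ and for the figure-eight knot group. In both cases (1) is true and (2) is false. Statement (2) fails even in its weakest form: there is a local rule obeyed by some invariant measure and by no invariant measure with finite support. For surface groups the rule describes cocycles into a central extension of a uniform lattice in $SU(2,1)$ arising from a division algebra. Haar measure supplies the invariant measure, and Toledo's rigidity theorem excludes periodic points. We also show that a lattice in $PSL_2(\mathbb R)$ or $PSL_2(\mathbb C)$ satisfies (2) if and only if it is virtually free.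
\end{abstract}


\section{The question and the answer}

\subsection{Definitions}
Let $F$ be a countable discrete group and $K$ a finite set. The space $X=X(F,K)$ of all functions $\phi:F\to K$, with the topology of uniform convergence on finite subsets, is compact and metrizable, and $F$ acts on it by
\[
(f\phi)(g)=\phi(f^{-1}g)\qquad(f,g\in F).
\]
Let $M=M(F,K)$ be the space of $F$-invariant Borel probability measures on $X$ with the weak* topology. A measure in $M$ is \emph{periodic} if its support is finite. The support is then a finite invariant set, and the measure is a convex combination of uniform measures on finite orbits.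

A \emph{local rule} consists of a finite set $E\subset F$ (the window) and a set $\mathcal P\subset K^E$ of allowed patterns. It defines the clopen set
\[
Y=\{\phi\in X:\ \phi|_E\in\mathcal P\}.
\]
Since every element of $K^E$ extends to a function on $F$, these are the sets of the form $\{\phi:\ \phi|_E=\psi_i|_E\text{ for some }i\}$ with $\psi_1,\dots,\psi_m\in X$.
If $\mu\in M$ is supported on $Y$, then $\mu(fY)=1$ for all $f\in F$. So $\mu$ is supported on the closed invariant set
\[
Z=\bigcap_{f\in F}fY=\{\phi:\ (\phi(fe))_{e\in E}\in\mathcal P\text{ for all }f\in F\}
\]
of functions that obey the rule everywhere. Consequently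
\begin{equation}\label{eq:periodic}
Y\text{ carries a periodic measure}\iff Z\text{ contains a point with finite $F$-orbit.}
\end{equation}
Indeed, the points of the support of a periodic measure on $Y$ have finite orbits and lie in $Z$. Conversely, the uniform measure on a finite orbit in $Z$ is periodic and supported on $Y$. A point has a finite orbit exactly when its stabilizer has finite index.

The following theorem is known.

\begin{theorem}\label{thm:free}
Let $F$ be a finitely generated free group and $K$ a finite set.
\begin{enumerate}
\item[(1)] The periodic measures are dense in $M(F,K)$.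
\item[(2)] For every local rule, each $\mu\in M(F,K)$ supported on $Y$ is a limit of periodic measures $\lambda_j\in M(F,K)$ that are also supported on $Y$.
\end{enumerate}
\end{theorem}

For a countable group $F$ we say that (1) or (2) \emph{holds for $F$} if it holds for every finite set $K$. The problem, posed in \cite{Bowen}, is to determine whether (1) and (2) both hold when $F$ is the fundamental group of a closed surface of genus $\ge2$, and whether they do when $F$ is the fundamental group of the figure-eight knot complement.

\subsection{What the two conclusions say}
Conclusion (1) yields periodic $\lambda_j\to\mu$. If $\mu$ is supported on $Y$, then $\lambda_j(Y)\to1$, since $Y$ is clopen. So (1) already gives periodic configurations that obey the rule with frequency close to $1$. Conclusion (2) asks that the few remaining violations can be removed. The two demands are quite different.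

For $F=\mathbb Z$ a rule with window $\{0,\dots,m\}$, $m\ge1$, is a finite directed graph, with the words of length $m$ as vertices and the allowed words of length $m+1$ as edges, and a point of $Z$ is a bi-infinite walk. Such a walk revisits a vertex. Repeating the closed walk in between gives a periodic point. So for $\mathbb Z$ the condition $Z\neq\emptyset$ already forces periodic points. For a finitely generated free group, Theorem~\ref{thm:free}(2) gives periodic points as soon as $Z$ carries an invariant measure. For $F=\mathbb Z^2$ the opposite happens: there are Wang tiles that tile the plane, but only aperiodically. The group of a closed surface of genus $\ge2$ contains no $\mathbb Z^2$, and one might hope that it behaves like a free group. For (1) it does. For (2) it does not, and the failure is as strong as it can be.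

\begin{definition}
A countable group $F$ has property \textup{(S)} if there are a finite set $K$ and a local rule such that some $\mu\in M(F,K)$ is supported on $Y$ but no periodic measure in $M(F,K)$ is supported on $Y$.
\end{definition}

If $F$ has (S), then (2) fails for $F$.

\begin{theorem}\label{thm:A}
The fundamental group of a closed orientable surface of genus $\ge2$ has \textup{(S)}.
\end{theorem}

\begin{theorem}\label{thm:B}
If a countable group $F$ contains a subgroup isomorphic to $\mathbb Z^2$ or to the fundamental group of a closed orientable surface of genus $\ge2$, then $F$ has \textup{(S)}. In particular the figure-eight knot group has \textup{(S)}.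
\end{theorem}

\begin{theorem}\label{thm:C}
Conclusion \textup{(1)} holds for the fundamental groups of closed orientable surfaces of genus $\ge2$ and for the figure-eight knot group.
\end{theorem}

\begin{theorem}\label{thm:D}
Conclusion \textup{(2)} holds for all finitely generated virtually free groups. Consequently, for a lattice in $PSL_2(\mathbb R)$ or $PSL_2(\mathbb C)$ the following are equivalent: it satisfies \textup{(2)}; it is virtually free; it is a non-uniform lattice in $PSL_2(\mathbb R)$. All other such lattices have \textup{(S)}.
\end{theorem}

So the conclusions of Theorem~\ref{thm:free} do not both hold for closed orientable surface groups of genus $\ge2$, nor for the figure-eight knot group: in both cases (1) is true and (2) is false. (A closed non-orientable surface of negative Euler characteristic has an orientable double cover of genus $\ge2$, so its group has (S) by Theorem~\ref{thm:B}.) Theorems~\ref{thm:A} and~\ref{thm:C} together say that for the rule of Theorem~\ref{thm:A} there are periodic configurations that violate it with arbitrarily small frequency, but none that never violates it.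

Section~\ref{sec:idea} develops the idea of Theorem~\ref{thm:A} on small cases, and Sections~\ref{sec:labels}--\ref{sec:proofA} contain its proof. Theorems~\ref{thm:B}, \ref{thm:C}, \ref{thm:D} are proved in Sections~\ref{sec:B}, \ref{sec:C}, \ref{sec:D}; these use Theorem~\ref{thm:A} only through its statement.

\section{The idea in small cases}\label{sec:idea}

All our rules for surface groups have one form. The edges of the Cayley graph carry labels from a group, and around each $2$-cell the product of the labels must be a prescribed central element.

\begin{example}[Signs on $\mathbb Z^2$]\label{ex:signs}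
Put labels $\pm1$ on the edges of the square lattice and demand that around every unit square the product of the labels be $-1$. Suppose that a labeling obeys the rule and is invariant under a subgroup $F'$ of index $d$. The quotient is a torus with $d$ squares. Multiply the $d$ conditions. Each edge of the torus occurs exactly twice in the boundaries of the squares, so the labels cancel and $1=(-1)^d$. Hence $d$ is even. The rule is local, yet it controls a global number. Periodic solutions exist here: give the horizontal edge starting at $(x,y)$ the label $(-1)^y$ and every vertical edge the label $1$. This has a stabilizer of index $2$.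
\end{example}

Now take labels in $\mathbb Z$ on oriented edges, counted negatively when an edge is traversed backwards, and prescribe the sum $k\ne0$ around each cell. The same count gives $0=kd$, and there are no periodic solutions at all. But now there are no invariant measures either. In the standard relator $r=\prod[a_i,b_i]$ of a surface group each generator occurs once with exponent $+1$ and once with exponent $-1$. If a random labeling with values in a finite subset of $\mathbb Z$ has an invariant law, the expected sum around a cell is therefore $0$, so $k=0$. With abelian labels the averaging argument that excludes finite orbits also excludes invariant measures. We need nonabelian labels, and a source of invariant measures.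

\begin{example}[Haar measure as a source]\label{ex:sturm}
Let $F=\mathbb Z$, $0<\alpha<1$, and let $\varsigma:\mathbb R/\mathbb Z\to[0,1)$ be the section of $\mathbb R\to\mathbb R/\mathbb Z$. For $x\in\mathbb R/\mathbb Z$ put $x_f=x+f\alpha$ and label the edge $f\to f+1$ by
\[
\varsigma(x_f)+\alpha-\varsigma(x_{f+1})\in\mathbb Z .
\]
The label is $0$ or $1$, and if $x$ is uniformly distributed, the law of the labeling is invariant. The real number $\alpha$ has been encoded by labels in the \emph{lattice} $\mathbb Z\subset\mathbb R$ through a random choice of a point of $\mathbb R/\mathbb Z$.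
\end{example}

The same recipe works for a uniform lattice $\Lambda$ in a connected Lie group $G$ and a homomorphism $\iota:F\to G$. Using the preimage $\tilde\Lambda$ of $\Lambda$ in the universal cover $\tilde G$, it gives random labels in a finite subset of $\tilde\Lambda$ with an invariant law, and the product around each cell is a central element $z_0$ that depends only on $\iota$. Requiring this product is our rule, so the rule carries an invariant measure. A periodic point, on the other hand, gives a genuine homomorphism $h:F'\to\Lambda$ on a subgroup of finite index $d$, and the counting of Example~\ref{ex:signs} will show that a numerical invariant of $h$ equals $d$ times that of $\iota$.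

It remains to choose $G,\Lambda,\iota$ so that no such $h$ exists. The group $G=PSL_2(\mathbb R)$ with $\iota$ a Fuchsian embedding is not good enough: for $\Lambda=\iota(F)$ the constant labeling by lifts of the $\iota(s)$ is a periodic point (as soon as these lifts are among the allowed labels). We want an invariant with a sharp upper bound, attained by $\iota$, such that every homomorphism attaining the bound is of a special kind which the lattice $\Lambda$ forbids. In $SU(2,1)$ this is available. The invariant is Toledo's, and the homomorphisms attaining the bound preserve a complex geodesic in the complex hyperbolic plane. A lattice from a division algebra of degree $3$ has no nonabelian subgroup that preserves a proper nonzero subspace of $\mathbb C^3$. So $h$ would have abelian image. Abelian subgroups of $\Lambda$ are cyclic, and homomorphisms with cyclic image have invariant $0$.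

\section{Labelings with prescribed holonomy}\label{sec:labels}

\subsection{The rule}
Let $g\ge2$ and
\[
F=\langle a_1,b_1,\dots,a_g,b_g\mid r\rangle,\qquad r=\prod_{i=1}^g[a_i,b_i],\qquad \mathcal S=\{a_1,b_1,\dots,a_g,b_g\},
\]
with $[x,y]=xyx^{-1}y^{-1}$. Let $\mathbb E$ be the free group on $\mathcal S$ and $w\mapsto\bar w$ the projection $\mathbb E\to F$. Its kernel is generated by the elements $wr^{\pm1}w^{-1}$, $w\in\mathbb E$.

Let $A$ be a group and $\phi:F\to A^{\mathcal S}$. We regard $\phi(f)_s$ as the label of the edge $f\to fs$ of the Cayley graph; traversed backwards, the edge has the inverse label. For $f\in F$ and $w\in\mathbb E$ let $\phi[f,w]\in A$ be the product, in order, of the labels along the path that starts at $f$ and reads $w$. It is unchanged under cancellation in $w$, so it is well defined, and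
\begin{equation}\label{eq:cocycle}
\phi[f,ww']=\phi[f,w]\;\phi[f\bar w,w'],\qquad \phi[f,w]=(f^{-1}\phi)[1,w].
\end{equation}

Given a finite set $T\subset A$ and a central element $z_0\in A$, let $K=T^{\mathcal S}$ and
\[
Y=\{\phi\in X(F,K):\ \phi[1,r]=z_0\}.
\]
This depends only on $\phi|_E$, where $E$ is the set of elements of $F$ represented by prefixes of $r$. So $Y$ is given by a local rule, and by \eqref{eq:cocycle}
\[
Z=\{\phi:\ \phi[f,r]=z_0\text{ for all }f\in F\}.
\]

\subsection{An invariant measure}
Let $G$ be a connected Lie group, $\pi:\tilde G\to G$ its universal cover, and $C=\ker\pi$, a discrete central subgroup. Let $\iota:F\to G$ be a homomorphism, and choose lifts $\hat s\in\tilde G$ of $\iota(s)$, $s\in\mathcal S$. Since $r=1$ in $F$,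
\[
z_0:=\prod_{i=1}^g[\hat a_i,\hat b_i]\in C .
\]

\begin{proposition}\label{prop:measure}
Let $\Lambda<G$ be a discrete cocompact subgroup and $\tilde\Lambda=\pi^{-1}(\Lambda)$. There is a finite set $T\subset\tilde\Lambda$ such that the set $Y$ defined by $T$ and $z_0$ carries an invariant measure.
\end{proposition}

\begin{proof}
The group $\tilde\Lambda$ is discrete in $\tilde G$ and contains $C$, so $W:=\tilde\Lambda\backslash\tilde G=\Lambda\backslash G$ is compact and $\tilde G\to W$ is a covering. Cover $W$ by finitely many open sets with continuous sections of relatively compact image, and make the cover disjoint by taking Borel differences. This gives a Borel section $\varsigma:W\to\tilde G$ whose image $Q$ is relatively compact. As $\tilde\Lambda$ is discrete,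
\[
T:=\tilde\Lambda\cap\bigcup_{s\in\mathcal S}Q\hat sQ^{-1}
\]
is finite. Here cocompactness is used.

The group $G$ acts on $W$ on the right; the action of $\tilde G$ factors through $G$ because $C$ is central and contained in $\tilde\Lambda$. A Lie group with a discrete cocompact subgroup is unimodular, so Haar measure induces an invariant probability measure $m$ on $W$. For $x\in W$ put $x_f=x\,\iota(f)$ and
\[
\Phi_x(f)_s=\varsigma(x_f)\,\hat s\,\varsigma(x_{fs})^{-1}.
\]
As $x_{fs}=x_f\iota(s)=\tilde\Lambda\varsigma(x_f)\hat s$, this lies in $\tilde\Lambda$, hence in $T$. Along a path the inner factors cancel, and $r$ leads from $f$ back to $f$, so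
\[
\Phi_x[f,r]=\varsigma(x_f)\,z_0\,\varsigma(x_f)^{-1}=z_0 .
\]
Thus $\Phi_x\in Z$. For $h\in F$ we have $(h\Phi_x)(f)=\Phi_x(h^{-1}f)=\Phi_{x\iota(h)^{-1}}(f)$. Hence the image of $m$ under the Borel map $x\mapsto\Phi_x$ is in $M(F,K)$, and it is supported on $Y$.
\end{proof}

\subsection{Periodic labelings}
The next statement is needed both for labels in $\tilde\Lambda$ and for the constant labels $\hat s$, so we allow arbitrary labels in $\tilde G$.

\begin{proposition}\label{prop:hom}
Let $z_0\in C$, let $\phi:F\to\tilde G^{\mathcal S}$ satisfy $\phi[f,r]=z_0$ for all $f\in F$, and let $F'\le F$ be a subgroup with $\phi(f'f)=\phi(f)$ for $f'\in F'$, $f\in F$. Let $\mathbb E'\le\mathbb E$ be the preimage of $F'$. Then $\tilde h(w):=\phi[1,w]$ defines a homomorphism $\tilde h:\mathbb E'\to\tilde G$ such that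
\begin{equation}\label{eq:conj}
\tilde h(wrw^{-1})=z_0\qquad\text{for all }w\in\mathbb E,
\end{equation}
and $\pi\circ\tilde h$ induces a homomorphism $h:F'\to G$. If all labels lie in $\pi^{-1}(\Lambda)$ for a subgroup $\Lambda\le G$, then $h(F')\le\Lambda$.
\end{proposition}

\begin{proof}
For $e\in\mathbb E'$ and $w\in\mathbb E$ the labels along $w$ read from $\bar e\in F'$ are the same as those read from $1$. So $\phi[1,ew]=\phi[1,e]\,\phi[1,w]$ by \eqref{eq:cocycle}, and $\tilde h$ is a homomorphism. The path $wrw^{-1}$ goes along $w$, around a cell and back, so $\phi[1,wrw^{-1}]=\phi[1,w]\,z_0\,\phi[1,w]^{-1}=z_0$, as $z_0$ is central. Thus $\pi\circ\tilde h$ is trivial on the generators $wr^{\pm1}w^{-1}$ of $\ker(\mathbb E\to F)$. The last assertion is clear from the definition of $\tilde h$.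
\end{proof}

Equation \eqref{eq:conj} is the only trace of the rule in $h$: the relator, lifted to $\tilde G$, becomes $z_0$, in each of the $d=[F:F']$ cells of the surface with group $F'$. With abelian labels we would now multiply over the cells. In the nonabelian group $\tilde G$ this makes no sense, so we let $\tilde G$ act on a space on which $C$ acts by translations of a real line. Each edge then contributes a real number, and these numbers cancel.

\section{The complex hyperbolic plane}\label{sec:bundle}

\subsection{The line bundle}
Let $H$ be a real diagonal $3\times3$ matrix with one negative and two positive diagonal entries, the negative one first, and write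
\[
\langle x,y\rangle=y^*Hx,\qquad G=\{g\in SL_3(\mathbb C):\ g^*Hg=H\}\cong SU(2,1).
\]
Let $B$ be the space of negative lines in $\mathbb C^3$ (the complex hyperbolic plane), $N=\{v:\langle v,v\rangle=-1\}$, and $p:N\to B$ the projection, a principal $U(1)$-bundle. In affine coordinates $(1:z_1:z_2)$ the space $B$ is the interior of an ellipsoid in $\mathbb C^2$, and each negative line contains a unique $v\in N$ with positive first coordinate. So $B$ is diffeomorphic to a ball and $N\cong B\times S^1$.

The group $G$ acts transitively on $N$, and the stabilizer of $v$ is $SU(v^\perp)\cong SU(2)$, which is connected and simply connected. By the exact homotopy sequence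
\[
\pi_1(G)\to\pi_1(N)\cong\mathbb Z\quad\text{is an isomorphism.}
\]
Let $\pi:\tilde G\to G$ be the universal cover, $C=\ker\pi$, and let $\tilde N$ be the universal cover of $N$. The action of $G$ on $N$ lifts to an action of $\tilde G$ on $\tilde N$, and the flow $v\mapsto e^{it}v$ lifts to an action of $\mathbb R$ on $\tilde N$, written additively, which makes $\tilde N\to B$ a principal $\mathbb R$-bundle. The two actions commute: the commutator of $g\in\tilde G$ and $t\in\mathbb R$ is a deck transformation of $\tilde N\to N$ that depends continuously on $(g,t)$ and is trivial at $(1,0)$. Translation by $2\pi$ generates the deck group, since the loop $e^{it}v$ generates $\pi_1(N)$. So does a generator of $C$, since $\pi_1(G)\cong\pi_1(N)$. Hence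
\begin{equation}\label{eq:z}
C\cong\mathbb Z\text{ has a generator }z\text{ that acts on }\tilde N\text{ by translation by }2\pi .
\end{equation}

\subsection{The connection}
On $N$ consider the $1$-form $\theta_v(\xi)=-\operatorname{Im}\langle\xi,v\rangle$. It is invariant under $G$ and $U(1)$, and $\theta_v(iv)=-\operatorname{Im}(i\langle v,v\rangle)=1$. It therefore lifts to a $\tilde G$-invariant connection form on $\tilde N\to B$, also denoted $\theta$. By $U(1)$-invariance and $\theta(iv)=1$, the form $d\theta$ is $U(1)$-invariant and vanishes when contracted with the fiber direction, so $d\theta=p^*\Omega$ for a closed $G$-invariant $2$-form $\Omega$ on $B$. The formula for $\theta$ makes sense on all of $\mathbb C^3$, and for constant vector fields $\xi,\eta$ on $\mathbb C^3$ it gives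
\[
d\theta(\xi,\eta)=\xi\,\theta(\eta)-\eta\,\theta(\xi)=-\operatorname{Im}\langle\eta,\xi\rangle+\operatorname{Im}\langle\xi,\eta\rangle=2\operatorname{Im}\langle\xi,\eta\rangle .
\]
So on $v^\perp\cong T_{[v]}B$ the form $\Omega$ is $2\operatorname{Im}\langle\xi,\eta\rangle$. The invariant K\"ahler metric on $B$ is there a multiple of $\operatorname{Re}\langle\xi,\eta\rangle$. Let $\omega$ be the K\"ahler form of the invariant metric with holomorphic sectional curvature $-1$. As $G$ is transitive on $B$,
\begin{equation}\label{eq:kappa}
\Omega=\kappa\,\omega\qquad\text{for a constant }\kappa\neq0 .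
\end{equation}

Parallel transport for $\theta$ commutes with $\mathbb R$ and with $\tilde G$. In a trivialization $\tilde N\cong B\times\mathbb R$ we have $\theta=dt+\beta$ with a $1$-form $\beta$ on $B$, $d\beta=\Omega$, and horizontal curves satisfy $dt=-\beta$. By Stokes' theorem, if $P$ is an oriented disc with piecewise smooth boundary and $u:P\to B$ is smooth, then
\begin{equation}\label{eq:transport}
\text{parallel transport around }u(\partial P)\text{ is translation by }-\int_Pu^*\Omega .
\end{equation}

\subsection{Counting over cells}
Let $S$ be the closed oriented surface of genus $g$ with its standard cell structure: one vertex, smooth edges labeled by $\mathcal S$, and one $2$-cell whose oriented boundary reads $r$. Its universal cover $\tilde S$ is a plane on which $F$ acts. The $1$-skeleton is the Cayley graph of $F$, and the $2$-cells are $P_f$, $f\in F$, with $\partial P_f$ reading $r$ from $f$. For a subgroup $F'\le F$ of index $d$ let $S'=F'\backslash\tilde S$. It has $d$ two-cells and genus $g'$ with $g'-1=d(g-1)$.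

The next lemma is the count of Example~\ref{ex:signs} in the present setting. It compares parallel transport along each edge with the label of the edge; the discrepancy is a real number, and each of these numbers enters twice, with opposite signs.

\begin{lemma}\label{lem:count}
Let $k\in\mathbb Z$, let $\phi:F\to\tilde G^{\mathcal S}$ satisfy $\phi[f,r]=z^k$ for all $f\in F$, and let $\phi$ be invariant under a subgroup $F'$ of index $d$, as in Proposition~\ref{prop:hom}. Let $h:F'\to G$ be the resulting homomorphism. If $u:\tilde S\to B$ is a smooth $h$-equivariant map, then
\[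
\int_{S'}u^*\Omega=-2\pi kd .
\]
\end{lemma}

\begin{proof}
The group $\mathbb E'$ acts freely on $\mathbb E$ by left multiplication. So we can choose $\ell_w\in\tilde N$ over $u(\bar w)$ for all $w\in\mathbb E$ such that
\[
\ell_{ew}=\tilde h(e)\,\ell_w\qquad(e\in\mathbb E',\ w\in\mathbb E):
\]
choose $\ell_w$ freely for representatives $w$ of $\mathbb E'\backslash\mathbb E$ and extend; $\ell_{ew}$ lies over $h(\bar e)u(\bar w)=u(\bar e\bar w)$. Since $wrw^{-1}\in\mathbb E'$, \eqref{eq:conj} and \eqref{eq:z} give
\begin{equation}\label{eq:ellr}
\ell_{wr}=\tilde h(wrw^{-1})\,\ell_w=\ell_w+2\pi k .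
\end{equation}

For $w\in\mathbb E$ and $s\in\mathcal S$ let $\delta(w,s)\in\mathbb R$ be the number such that parallel transport along the image under $u$ of the edge $\bar w\to\bar ws$ carries $\ell_w$ to $\ell_{ws}+\delta(w,s)$. For $e\in\mathbb E'$ the image of the edge $\bar e\bar w\to\bar e\bar ws$ is the translate by $h(\bar e)=\pi(\tilde h(e))$ of the image of the edge $\bar w\to\bar ws$, and parallel transport commutes with $\tilde G$. Hence $\delta(ew,s)=\delta(w,s)$, so $\delta(w,s)$ depends only on $s$ and the coset $\mathbb E'w$.

Transport $\ell_w$ along the path reading $r$ from $\bar w$. A letter $s$ takes $\ell_v$ to $\ell_{vs}+\delta(v,s)$, and a letter $s^{-1}$ takes $\ell_v$ to $\ell_{vs^{-1}}-\delta(vs^{-1},s)$. Each $s\in\mathcal S$ occurs in $r$ once as $s$, after a prefix $p_s$, and once as $s^{-1}$, after a prefix $q_s$. So $\ell_w$ is carried to $\ell_{wr}+\sum_s\bigl(\delta(wp_s,s)-\delta(wq_ss^{-1},s)\bigr)$, and \eqref{eq:transport}, \eqref{eq:ellr} give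
\[
-\int_{P_{\bar w}}u^*\Omega=2\pi k+\sum_{s\in\mathcal S}\bigl(\delta(wp_s,s)-\delta(wq_ss^{-1},s)\bigr).
\]
Sum over representatives $w$ of the $d$ cosets in $\mathbb E'\backslash\mathbb E$; the corresponding cells $P_{\bar w}$ represent the $2$-cells of $S'$. Right multiplication by $p_s$ and by $q_ss^{-1}$ permutes the cosets, so the $\delta$'s cancel.
\end{proof}

\subsection{Toledo's theorem}
A \emph{complex geodesic} in $B$ is the set of negative lines in a $2$-plane $V\subset\mathbb C^3$ of signature $(1,1)$. For the metric with K\"ahler form $\omega$ it is totally geodesic of curvature $-1$. An element of $G$ preserving it preserves $V$, the span of its lines.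

\begin{theorem}[Toledo \cite{Toledo}]\label{thm:toledo}
Let $\Sigma$ be a closed oriented surface of genus $\gamma\ge2$, $\rho:\pi_1(\Sigma)\to PU(2,1)$ a homomorphism, and $u:\tilde\Sigma\to B$ a smooth $\rho$-equivariant map. Then
\[
\Bigl|\int_\Sigma u^*\omega\Bigr|\le4\pi(\gamma-1),
\]
and equality implies that $\rho(\pi_1(\Sigma))$ preserves a complex geodesic.
\end{theorem}

\section{A lattice without nonabelian reducible subgroups}\label{sec:lattice}

We now choose $H$ and a uniform lattice in $G$. The lattice comes from a division algebra $D$ of degree $3$, realized inside $M_3(\mathbb C)$ and closed under conjugate transpose. That $D$ is a division algebra is used twice: it makes the lattice uniform, and it excludes reducible nonabelian subgroups. Let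
\[
E_0=\mathbb Q(\sqrt{-7})\subset L=\mathbb Q(\zeta)\subset\mathbb C,\qquad \zeta=e^{2\pi i/7},\qquad \sigma:\zeta\mapsto\zeta^2 .
\]
As $2$ has order $3$ modulo $7$, the automorphism $\sigma$ generates $\mathrm{Gal}(L/E_0)\cong\mathbb Z/3$; it commutes with complex conjugation. Put
\[
\pi_0=\tfrac12(1+\sqrt{-7}),\qquad \alpha=\pi_0/\bar\pi_0\in E_0,\qquad |\alpha|=1 .
\]

\subsection{The algebra}
For $l\in L$ let $[l]=\mathrm{diag}(l,\sigma l,\sigma^2l)$, and let
\[
P=\begin{pmatrix}0&1&0\\0&0&1\\\alpha&0&0\end{pmatrix},\qquad\text{so that}\qquad P[l]=[\sigma l]P,\quad P^3=\alpha I .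
\]
Then $D=\{[l_0]+[l_1]P+[l_2]P^2:\ l_j\in L\}$ is a subring of $M_3(\mathbb C)$, an algebra over $E_0=E_0I$ of dimension $9$. The $\mathbb C$-span of $[L]$ consists of all diagonal matrices, because the embeddings $1,\sigma,\sigma^2$ of $L$ are linearly independent. Hence $\mathbb C D$ contains all matrix units, and the natural map
\begin{equation}\label{eq:split}
D\otimes_{\mathbb Q}\mathbb R=D\otimes_{E_0}\mathbb C\to M_3(\mathbb C)
\end{equation}
is surjective between spaces of the same dimension, so it is an isomorphism. In particular $D$ is a central simple $E_0$-algebra.

\begin{lemma}\label{lem:division}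
$D$ is a division algebra.
\end{lemma}

\begin{proof}
By Wedderburn's structure theorem $D\cong M_q(D_1)$ with $D_1$ a division algebra and $q\mid3$. If $D$ is not a division algebra, then $D\cong M_3(E_0)$ acts on $E_0^3$. This is a vector space over the field $[L]\subset D$, of dimension $1$, so it equals $[L]v$ for any $v\neq0$, and $Pv=[l]v$ for some $l\in L$. Then $\alpha v=P^3v=[\sigma^2(l)\sigma(l)l]v$, so $\alpha=N_{L/E_0}(l)$.

This is impossible. We have $2=\pi_0\bar\pi_0$, and $(\pi_0)\ne(\bar\pi_0)$ because $\pi_0+\bar\pi_0=1$. As $2$ has order $3$ modulo $7$, the primes of $L$ above $2$ have residue degree $3$. So the prime $(\pi_0)$ of $E_0$ is inert in $L$, and the $\pi_0$-adic valuation of a norm from $L^*$ is divisible by $3$. But $\alpha$ has valuation $1$.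
\end{proof}

Since $|\alpha|=1$, the matrix $P$ is unitary, and $P^*=P^{-1}=\alpha^{-1}P^2\in D$. Also $[l]^*=[\bar l]$. So $D$ is closed under conjugate transpose. For $x\in D$, applying $\sigma$ to all matrix entries gives $PxP^{-1}$, so $\det x\in E_0$.

\subsection{The group}
Let $a=-(\zeta+\zeta^{-1})\in L$ and $H=[a]$. The diagonal entries of $H$ are
\[
-2\cos(2\pi/7)<0,\qquad-2\cos(4\pi/7)>0,\qquad-2\cos(8\pi/7)=-2\cos(6\pi/7)>0 ,
\]
so $H$ is as in Section~\ref{sec:bundle}. For $\mathbb Q$-algebras $A$ put
\[
\mathbf G(A)=\{x\in D\otimes_{\mathbb Q}A:\ x^*Hx=H,\ \det x=1\},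
\]
where $*$ and $\det$ are extended from $D$; in rational coordinates on $D$ these are polynomial conditions with rational coefficients, because $\det$ is a polynomial map $D\to E_0$. By \eqref{eq:split}, $\mathbf G(\mathbb R)=G\cong SU(2,1)$, whose complexification is $SL_3(\mathbb C)$. So $\mathbf G$ is a semisimple algebraic group over $\mathbb Q$, acting faithfully on the $\mathbb Q$-vector space $D$ by left multiplication.

Let $O_L$ be the ring of integers of $L$ and $P'=\bar\pi_0P$. Then $P'[l]=[\sigma l]P'$ and $P'^3=\bar\pi_0^2\pi_0I$, so
\[
O=\{[l_0]+[l_1]P'+[l_2]P'^2:\ l_j\in O_L\}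
\]
is a ring, finitely generated as an abelian group and spanning $D$ over $\mathbb Q$. Thus $\mathbf G(\mathbb Q)\cap O^\times$, the stabilizer of the lattice $O$ in $\mathbf G(\mathbb Q)$, is an arithmetic subgroup. The Godement criterion (Borel--Harish-Chandra \cite{BHC}, Mostow--Tamagawa \cite{MT}) says that an arithmetic subgroup of a semisimple $\mathbb Q$-group $\mathbf G$ is discrete and cocompact in $\mathbf G(\mathbb R)$ if $\mathbf G(\mathbb Q)$ has no unipotent element other than $1$. This condition holds: if $x\in\mathbf G(\mathbb Q)\subset D$ is unipotent, then $(x-1)^m=0$ for some $m$, so $x=1$ as $D$ is a division algebra. By Selberg's lemma there is a torsion-free subgroup of finite index. We fix such a subgroup: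
\[
\Lambda\subset D\quad\text{is a torsion-free, discrete, cocompact subgroup of }G .
\]

\begin{lemma}\label{lem:irred}
If $\Delta\le\Lambda$ preserves a proper nonzero subspace of $\mathbb C^3$, then $\Delta$ is abelian. If $\Delta\le\Lambda$ is abelian, then $\Delta$ is trivial or infinite cyclic.
\end{lemma}

\begin{proof}
Let $\Delta$ be nonabelian. Its $E_0$-span $B_0$ is a finite-dimensional subalgebra of the division algebra $D$, hence a noncommutative division algebra. As $D$ is a $B_0$-vector space, $\dim_{E_0}B_0$ divides $9$. A noncommutative division algebra has dimension at least $4$ over its center, and the center of $B_0$ contains $E_0$, so $\dim_{E_0}B_0\ge4$. Hence it is $9$ and $B_0=D$. So the $\mathbb C$-span of $\Delta$ is $\mathbb CD=M_3(\mathbb C)$, and $\Delta$ preserves no proper nonzero subspace.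

For the second statement, stabilizers in $G$ of points of $B$ are compact. So $\Lambda$, being discrete and torsion-free, acts freely on $B$, and $\Lambda\backslash B$ is a compact manifold of negative curvature with fundamental group $\Lambda$. Preissmann's theorem says that its nontrivial abelian subgroups are infinite cyclic.
\end{proof}

The degree $3$ is essential in the first part: the dimension of $B_0$ must divide $9$, which leaves no room for the $4$-dimensional algebras spanned by Fuchsian groups.

\section{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

Keep the notation of Sections~\ref{sec:labels}--\ref{sec:lattice}: $F$ is the group of the closed oriented surface $S$ of genus $g\ge2$.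

\subsection*{The homomorphism $\iota$}
Let $V\subset\mathbb C^3$ be a $2$-plane of signature $(1,1)$ and $L_V\subset B$ its complex geodesic. Choose a hyperbolic metric on $S$, so that $\tilde S$ is a hyperbolic plane, and an isometry $u_0:\tilde S\to L_V$. Conjugation by $u_0$ turns the action of $F$ on $\tilde S$ into a homomorphism of $F$ to $SU(V)/\{\pm1\}\cong PSL_2(\mathbb R)$. The obstruction to lifting it to $SU(V)\cong SL_2(\mathbb R)$ is its Euler number $\pm(2g-2)$ modulo $2$, so it lifts. Letting $SU(V)$ act trivially on $V^\perp$, we get
\[
\iota:F\to SU(V)\subset G,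
\]
and $u_0:\tilde S\to B$ is $\iota$-equivariant. Up to sign $\omega|_{L_V}$ is the area form of curvature $-1$, so
\begin{equation}\label{eq:area}
\Bigl|\int_Su_0^*\omega\Bigr|=\mathrm{area}(S)=4\pi(g-1).
\end{equation}

\subsection*{The rule}
Choose lifts $\hat s\in\tilde G$ of $\iota(s)$. Then $\prod[\hat a_i,\hat b_i]=z^k$ for some $k\in\mathbb Z$, by \eqref{eq:z}. Proposition~\ref{prop:measure}, applied to $\Lambda$ and $\iota$, gives a finite set $T\subset\tilde\Lambda=\pi^{-1}(\Lambda)$ such that $Y$, defined by $T$ and $z_0=z^k$, carries an invariant measure. The constant labeling $f\mapsto(\hat s)_{s\in\mathcal S}$ satisfies the hypotheses of Lemma~\ref{lem:count} with $F'=F$, $d=1$, and the resulting homomorphism is $\iota$. So $-\int_Su_0^*\Omega=2\pi k$, and by \eqref{eq:kappa} and \eqref{eq:area}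
\begin{equation}\label{eq:k}
2\pi|k|=|\kappa|\cdot4\pi(g-1)>0 .
\end{equation}

\subsection*{No periodic measure}
By \eqref{eq:periodic} we must show that $Z$ contains no point with finite orbit. Suppose that $\phi\in Z$ has a stabilizer $F'$ of finite index $d$. Then $\phi(f'f)=\phi(f)$ for $f'\in F'$, $f\in F$, and Proposition~\ref{prop:hom} gives a homomorphism $h:F'\to\Lambda$. There is a smooth $h$-equivariant map $u:\tilde S\to B$: it amounts to a smooth section of the bundle $F'\backslash(\tilde S\times B)\to S'$, whose fiber is a ball. By Lemma~\ref{lem:count}, \eqref{eq:kappa} and \eqref{eq:k},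
\[
\Bigl|\int_{S'}u^*\omega\Bigr|=\frac{2\pi|k|d}{|\kappa|}=d\cdot4\pi(g-1)=4\pi(g'-1),
\]
where $g'\ge2$ is the genus of $S'$. This is equality in Theorem~\ref{thm:toledo}, applied to $S'$ and the composition of $h$ with $G\to PU(2,1)$. So $h(F')$ preserves a complex geodesic, hence a $2$-dimensional subspace of $\mathbb C^3$. By Lemma~\ref{lem:irred}, $h(F')$ is abelian, and then it is trivial or infinite cyclic.

So $h$ factors as $F'\to\mathbb Z\to\Lambda$. There are a smooth function $\tilde S\to\mathbb R$ equivariant for $F'\to\mathbb Z$, where $\mathbb Z$ acts on $\mathbb R$ by translations, and a smooth curve $\mathbb R\to B$ equivariant for $\mathbb Z\to\Lambda$; both exist because they are sections of bundles with contractible fibers, over $S'$ and over $\mathbb R/\mathbb Z$. Their composition $u':\tilde S\to B$ is smooth and $h$-equivariant. It factors through a line, so $u'^*\Omega=0$. But Lemma~\ref{lem:count} holds for $u'$ as well, and gives $\int_{S'}u'^*\Omega=-2\pi kd\ne0$ by \eqref{eq:k}. This contradiction proves Theorem~\ref{thm:A}. \qed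

\section{Subgroups, tilings and the figure-eight knot}\label{sec:B}

From here on $H$, $N$ and $P$ no longer have the meaning of the previous sections.

\begin{lemma}\label{lem:sub}
If $F$ is a countable group, $H\le F$ and $H$ has \textup{(S)}, then $F$ has \textup{(S)}.
\end{lemma}

\begin{proof}
Let $K$, $E\subset H$, $\mathcal P$ and $\mu_H\in M(H,K)$ witness (S) for $H$. Use the same $K,E,\mathcal P$ for $F$, and write $Y_H,Z_H$ and $Y_F,Z_F$ for the two pairs of sets.

\emph{Invariant measure.} The idea is to fill the cosets of $H$ independently. For a left coset $fH$ let $m_{fH}$ be the law on $K^{fH}$ of the function $fh\mapsto\psi(h)$, where $\psi$ has law $\mu_H$. Replacing $f$ by $fh_0$ replaces $\psi$ by $h_0\psi$, so $m_{fH}$ is well defined, as $\mu_H$ is $H$-invariant. Let $\mu$ be the product of the measures $m_{fH}$ on $K^F=\prod_{fH}K^{fH}$. An element $f_0\in F$ carries $m_{f_0^{-1}fH}$ to $m_{fH}$, so $\mu$ is $F$-invariant. Its marginal on $K^H$ is $\mu_H$ and $E\subset H$, so $\mu$ is supported on $Y_F$.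

\emph{No periodic measure.} If $\phi\in Z_F$ had a stabilizer $F'$ of finite index in $F$, then $\phi|_H$ would lie in $Z_H$ and be fixed by $F'\cap H$, which has finite index in $H$. By \eqref{eq:periodic} there would be a periodic measure on $Y_H$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:Z2}
$\mathbb Z^2$ has \textup{(S)}.
\end{lemma}

\begin{proof}
By Berger's theorem \cite{Berger} there is a finite set $K$ of Wang tiles that tiles the plane but admits no tiling with finite $\mathbb Z^2$-orbit. The matching conditions form a local rule with window $\{0,e_1,e_2\}$. The set $Z$ of valid tilings is nonempty, compact and invariant. As $\mathbb Z^2$ is amenable, $Z$ carries an invariant measure. It contains no finite orbit, so $Y$ carries no periodic measure by \eqref{eq:periodic}.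
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
The first statement follows from Theorem~\ref{thm:A} and Lemmas~\ref{lem:sub} and~\ref{lem:Z2}. For the second we find $\mathbb Z^2$ in the figure-eight knot group. The knot complement fibers over the circle with fiber a once-punctured torus and monodromy $\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$. So its group is $F_2\rtimes_\Theta\langle t\rangle$ with $F_2=\langle a,b\rangle$ free. Up to isomorphism it depends only on the conjugacy class of $\Theta$ in $\mathrm{Out}(F_2)\cong GL_2(\mathbb Z)$. So we may take for $\Theta$ the composition of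
\[
(a\mapsto ab,\ b\mapsto b)\qquad\text{followed by}\qquad(a\mapsto a,\ b\mapsto ba),
\]
that is, $a\mapsto aba$, $b\mapsto ba$, which induces $\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ on $\mathbb Z^2$. Both automorphisms fix $[a,b]$:
\[
[ab,b]=ab\,b\,b^{-1}a^{-1}\,b^{-1}=aba^{-1}b^{-1},\qquad [a,ba]=a\,ba\,a^{-1}\,a^{-1}b^{-1}=aba^{-1}b^{-1}.
\]
Hence $t$ commutes with $[a,b]$. Since $[a,b]$ has infinite order in $F_2$ and $t$ has infinite order modulo $F_2$, we get $\langle[a,b],t\rangle\cong\mathbb Z^2$.
\end{proof}

\section{Density of periodic measures}\label{sec:C}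

\subsection{The method when there is nothing to extend}
Let $F=\mathbb Z$ and $\mu\in M(\mathbb Z,K)$. Cut a sample of $\mu$ to a block of $n$ letters and repeat the block periodically. The uniform measure on the orbit of the resulting sequence, averaged over the finitely many blocks with their probabilities under $\mu$, is a periodic measure $\lambda$. For a window $E\subset[-J,J]$, a translate of $E$ that fits in the block has the law prescribed by $\mu$, and only a proportion at most $2J/n$ of the translates meets a seam. So $\lambda\to\mu$ as $n\to\infty$.

Both groups of Theorem~\ref{thm:C} have the form $F=N\rtimes\langle t\rangle$ with $N$ free, and we do the same in the $t$-direction. A block of length $n$ is now a function on $N$ with values in $K^n$. Theorem~\ref{thm:free}(1) would replace it by a function with finite orbit, that is, by a finite $N$-set with a labeling. There are two new difficulties. To repeat the block, $t^n$ has to act on this finite set compatibly with $N$. And for surface groups $N$ is not finitely generated, so we apply Theorem~\ref{thm:free}(1) only to a finitely generated free factor $N'$ and then extend the finite action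 from $N'$ to $N$.

\subsection{The two splittings}
\emph{Figure-eight knot group.} $F=N\rtimes_\Theta\langle t\rangle$ with $N=F_2$, as in Section~\ref{sec:B}.

\emph{Surface group.} Put $t=a_1$, $b=b_1$, $\mathcal X=\{a_i,b_i:\ i\ge2\}$, $R=\prod_{i\ge2}[a_i,b_i]$. The relation $r=1$ reads $tbt^{-1}=R^{-1}b$. Let $N$ be the free group on letters $b$ and $x^{(j)}$, $x\in\mathcal X$, $j\in\mathbb Z$, let $R^{(j)}=\prod_{i\ge2}[a_i^{(j)},b_i^{(j)}]$, and let $\tau$ be the automorphism
\[
\tau:\ x^{(j)}\mapsto x^{(j+1)},\quad b\mapsto(R^{(0)})^{-1}b,\qquad\text{with inverse}\quad x^{(j)}\mapsto x^{(j-1)},\quad b\mapsto R^{(-1)}b .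
\]
In $N\rtimes_\tau\langle t\rangle$ the relations $tx^{(j)}t^{-1}=x^{(j+1)}$ allow us to eliminate all $x^{(j)}=t^jx^{(0)}t^{-j}$ with $j\neq0$. What remains is the presentation of $F$ with $x=x^{(0)}$. So $F=N\rtimes_\tau\langle t\rangle$. For $n\ge1$, iterating $\tau$ gives
\begin{equation}\label{eq:bn}
t^nbt^{-n}=\bigl(R^{(0)}R^{(1)}\cdots R^{(n-1)}\bigr)^{-1}b .
\end{equation}

In both cases let $F_n=N\langle t^n\rangle$, so $F=\bigsqcup_{0\le i<n}F_nt^i$. For $n\ge2$ let $N'\le N$ be
\begin{itemize}
\item $N'=N$ in the knot case;
\item $N'=\langle b,\ x^{(j)}:\ x\in\mathcal X,\ 0\le j\le n-2\rangle$ in the surface case.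
\end{itemize}
It is a finitely generated free group.

\subsection{Extending finite actions}

\begin{lemma}\label{lem:extend}
Let $n\ge2$ and let $\Delta\le N'$ have finite index. There are a finite set $\mathsf X$ with a right action of $F_n$ and a point $x_0\in\mathsf X$ such that $N'$ is transitive on $\mathsf X$ and the stabilizer of $x_0$ in $N'$ is contained in $\Delta$.
\end{lemma}

\begin{proof}
\emph{Knot case.} The finitely generated group $N$ has a characteristic subgroup $N_0\le\Delta$ of finite index, for instance the intersection of all subgroups of index $[N:\Delta]$. Let $\mathsf X=N_0\backslash N$ and $x_0=N_0$. Let $N$ act by right multiplication and put $(N_0\nu)\cdot t^n=N_0\,t^{-n}\nu t^n$. This is a well-defined permutation as $N_0$ is characteristic. For $x=N_0\nu$ and $\nu_1\in N$,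
\[
(x\cdot\nu_1)\cdot t^n=N_0\,t^{-n}\nu t^n\cdot t^{-n}\nu_1t^n=(x\cdot t^n)\cdot(t^{-n}\nu_1t^n),
\]
which is the compatibility with $\nu_1t^n=t^n(t^{-n}\nu_1t^n)$. So $F_n$ acts.

\emph{Surface case.} Let $\mathsf X=\Delta\backslash N'$, $x_0=\Delta$, with $N'$ acting by right multiplication. We extend the action to the generators $x^{(j)}$ outside $N'$. We want $t^n$ to act trivially; by \eqref{eq:bn} this requires that
\[
U=R^{(0)}R^{(1)}\cdots R^{(n-1)}
\]
act trivially. The product $R^{(0)}\cdots R^{(n-2)}\in N'$ is a product of commutators, so it acts by an even permutation. By Ore's theorem \cite{Ore} every even permutation of a finite set is a commutator of permutations of that set. The actions of the letters $a_2^{(n-1)},b_2^{(n-1)}\notin N'$ are still free to choose (these letters exist because $g\ge2$). So we can let them act such that $[a_2^{(n-1)},b_2^{(n-1)}]$ acts as the inverse of $R^{(0)}\cdots R^{(n-2)}$. Let $a_i^{(n-1)},b_i^{(n-1)}$ with $i\ge3$ act trivially. Then $U$ acts trivially. Finally let $x^{(j+n)}$ act as $x^{(j)}$ for all $j\in\mathbb Z$. As $N$ is free, this defines an action of $N$ extending that of $N'$. Let $t^n$ act trivially.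 This is an action of $F_n=N\rtimes\langle t^n\rangle$, because $t^nx^{(j)}t^{-n}=x^{(j+n)}$ acts as $x^{(j)}$, and $t^nbt^{-n}=U^{-1}b$ acts as $b$.
\end{proof}

\subsection{Windows}
Let $E\subset F$ be finite. Write $e=\nu_et^{l_e}$ with $\nu_e\in N$, and $\nu_{i,e}=t^i\nu_et^{-i}$, so that
\begin{equation}\label{eq:tie}
t^ie=\nu_{i,e}\,t^{i+l_e}\qquad(e\in E).
\end{equation}
Let $I=I_n$ be the set of $i\in\{0,\dots,n-1\}$ such that $0\le i+l_e<n$ and $\nu_{i,e}\in N'$ for all $e\in E$. These are the positions where the translated window fits in the block.

\begin{lemma}\label{lem:windows}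
$|I_n|/n\to1$ as $n\to\infty$.
\end{lemma}

\begin{proof}
Choose $J\ge0$, independent of $n$, with $|l_e|\le J$ for all $e\in E$ and, in the surface case, $\nu_e\in\langle b,x^{(j)}:\ x\in\mathcal X,\ |j|\le J\rangle$. Let $J\le i\le n-2-J$. Then $0\le i+l_e<n$. In the knot case $\nu_{i,e}\in N=N'$. In the surface case $\nu_{i,e}$ is in the group generated by $t^ibt^{-i}$ and the $x^{(j)}$ with $0\le i-J\le j\le i+J\le n-2$. For $i\ge1$ we have $t^ibt^{-i}\in\langle b,x^{(0)},\dots,x^{(i-1)}:x\in\mathcal X\rangle\le N'$ by \eqref{eq:bn}, and for $i=0$ this element is $b$. So $i\in I_n$, and $|I_n|\ge n-1-2J$.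
\end{proof}

The next lemma turns a periodic block into a periodic configuration on $F$.

\begin{lemma}\label{lem:claim}
Let $n\ge2$ and let $y:N'\to K^n$ have a finite $N'$-orbit. There is $\phi_y\in X(F,K)$ with finite $F$-orbit such that, for the uniform measure $\lambda_y$ on this orbit, the law of $\phi|_E$ is $\frac1n\sum_{i=0}^{n-1}Q_i$ with probability measures $Q_i$ on $K^E$, where for $i\in I$ the measure $Q_i$ is the law of
\[
\bigl(y'(\nu_{i,e})_{i+l_e}\bigr)_{e\in E},\qquad y'\text{ uniform in the orbit }N'y .
\]
\end{lemma}

\begin{proof}
Let $\Delta$ be the stabilizer of $y$ in $N'$, so $y(\delta\nu)=y(\nu)$ for $\delta\in\Delta$, and take $\mathsf X,x_0$ from Lemma~\ref{lem:extend}. If $x_0\nu=x_0\nu'$ with $\nu,\nu'\in N'$, then $\nu'\nu^{-1}\in\Delta$ and $y(\nu)=y(\nu')$. As $\mathsf X=x_0N'$, there is a function $\bar y:\mathsf X\to K^n$ with $\bar y(x_0\nu)=y(\nu)$. Define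
\[
\phi_y(\gamma t^i)=\bar y(x_0\gamma)_i\qquad(\gamma\in F_n,\ 0\le i<n).
\]
It is invariant under left multiplication by $\Sigma=\mathrm{Stab}_{F_n}(x_0)$, which has finite index in $F$. So its orbit is finite. If $\Sigma f$ is uniformly distributed in $\Sigma\backslash F$, then $f^{-1}\phi_y$ is uniformly distributed in the orbit, and its restriction to $E$ is $(\phi_y(fe))_{e\in E}$. The map $\gamma t^i\mapsto(x_0\gamma,i)$ identifies $\Sigma\backslash F$ with $\mathsf X\times\{0,\dots,n-1\}$. Let $Q_i$ be the conditional law given the second coordinate $i$.

For $f=\gamma t^i$ with $i\in I$, \eqref{eq:tie} gives $fe=\gamma\nu_{i,e}t^{i+l_e}$ and $\phi_y(fe)=\bar y(x_0\gamma\nu_{i,e})_{i+l_e}$, where $x=x_0\gamma$ is uniform in $\mathsf X$ and $\nu_{i,e}\in N'$. For $x\in\mathsf X$ let $y_x(\nu)=\bar y(x\nu)$, $\nu\in N'$. If $x=x_0\nu_1$ with $\nu_1\in N'$, then $y_x(\nu)=y(\nu_1\nu)$, so $y_x=\nu_1^{-1}y\in N'y$. Moreover $y_{x\nu}=\nu^{-1}y_x$ for $\nu\in N'$. So the law of $y_x$, for $x$ uniform in $\mathsf X$, is an $N'$-invariant measure on the orbit $N'y$, hence the uniform one.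
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:C}]
Let a finite set $K$, $\mu\in M(F,K)$, a finite set $E\subset F$ and $\varepsilon>0$ be given. By Lemma~\ref{lem:windows} we can fix $n\ge2$ with $1-|I_n|/n<\varepsilon$. For $\phi$ with law $\mu$ put
\[
y_\phi(\nu)_i=\phi(\nu t^i)\qquad(\nu\in N',\ 0\le i<n).
\]
The map $\phi\mapsto y_\phi$ is $N'$-equivariant, so the law of $y_\phi$ is in $M(N',K^n)$. By Theorem~\ref{thm:free}(1) there is a periodic measure in $M(N',K^n)$, that is, a convex combination $\sum_kc_k\,\mathrm{unif}(N'y_k)$ over finite orbits, that is $\varepsilon$-close to the law of $y_\phi$ in total variation on the finite window $\{\nu_{i,e}:\ i\in I,\ e\in E\}$. For $i\in I$, by \eqref{eq:tie},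
\[
\bigl(y_\phi(\nu_{i,e})_{i+l_e}\bigr)_{e}=\bigl(\phi(t^ie)\bigr)_{e}=\bigl((t^{-i}\phi)(e)\bigr)_{e},
\]
which has the law of $\phi|_E$ under $\mu$. Consider the periodic measure $\lambda=\sum_kc_k\lambda_{y_k}\in M(F,K)$. By Lemma~\ref{lem:claim} the law of $\phi|_E$ under $\lambda$ is an average over $0\le i<n$ of laws which, for $i\in I$, are $\varepsilon$-close to the law of $\phi|_E$ under $\mu$. The other $i$ have proportion less than $\varepsilon$. So the two laws of $\phi|_E$ are within $2\varepsilon$ in total variation. As $E$ and $\varepsilon$ were arbitrary, periodic measures are dense.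
\end{proof}

\begin{remark}
If $\mu$ is supported on the set $Y$ of a local rule, the measure $\lambda$ need not be: nothing is known about $Q_i$ at the positions $i\notin I$. By Theorems~\ref{thm:A} and~\ref{thm:B} no construction can avoid this for all rules.
\end{remark}

\section{Virtually free groups and lattices}\label{sec:D}

\begin{lemma}\label{lem:fi}
If $H\le F$ has finite index and \textup{(2)} holds for $H$, then \textup{(2)} holds for $F$.
\end{lemma}

\begin{proof}
A rule for $F$ becomes a rule for $H$ with a larger alphabet; we approximate over $H$ and average over $F/H$. Let $F=\bigsqcup_{i=1}^mHc_i$ and let $K$ be a finite set. The map $\phi\mapsto\bigl(h\mapsto(\phi(hc_i))_i\bigr)$ is an $H$-equivariant homeomorphism $K^F\to(K^m)^H$. Let a local rule $(E,\mathcal P)$ for $F$ be given. For $e\in E$ write $c_ie=h_{i,e}c_{j(i,e)}$ with $h_{i,e}\in H$. Every $f\in F$ is $hc_i$ for some $h\in H$ and $i$, so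
\[
\phi\in Z\iff\bigl(\phi(hh_{i,e}c_{j(i,e)})\bigr)_{e\in E}\in\mathcal P\quad\text{for all }h\in H\text{ and all }i .
\]
For $h=1$ the conditions on the right form a local rule for $H$ with alphabet $K^m$ and window $\{h_{i,e}\}$, and $Z$ is also the set of configurations that obey this $H$-rule everywhere.

Let $\mu\in M(F,K)$ be supported on $Y$, hence on $Z$. By (2) for $H$ there are $H$-invariant measures $\lambda_j\to\mu$ with finite support that obey the $H$-rule, so they are supported on $Z$. Put
\[
\lambda_j'=\frac1m\sum_{fH\in F/H}f_*\lambda_j ,
\]
which is well defined since $\lambda_j$ is $H$-invariant. Then $\lambda_j'$ is $F$-invariant with finite support, it is supported on the $F$-invariant set $Z\subset Y$, and $\lambda_j'\to\frac1m\sum_{fH}f_*\mu=\mu$.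
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:D}]
A finitely generated virtually free group has a finitely generated free subgroup of finite index, so it satisfies (2) by Theorem~\ref{thm:free} and Lemma~\ref{lem:fi}. Let $\Gamma$ be a lattice in $PSL_2(\mathbb R)$ or $PSL_2(\mathbb C)$.
\begin{itemize}
\item If $\Gamma$ is a non-uniform lattice in $PSL_2(\mathbb R)$, it is finitely generated and virtually free, so (2) holds.
\item If $\Gamma$ is a uniform lattice in $PSL_2(\mathbb R)$, then by Selberg's lemma it contains the group of a closed orientable surface of genus $\ge2$.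
\item If $\Gamma$ is a uniform lattice in $PSL_2(\mathbb C)$, it contains such a group by Selberg's lemma and the surface subgroup theorem of Kahn and Markovic \cite{KM}.
\item If $\Gamma$ is a non-uniform lattice in $PSL_2(\mathbb C)$, its cusp subgroups contain $\mathbb Z^2$.
\end{itemize}
In the last three cases $\Gamma$ has (S) by Theorem~\ref{thm:B}, so (2) fails. Moreover $\Gamma$ is then not virtually free. Indeed, a free subgroup of finite index in $\Gamma$ would meet the given copy of $\mathbb Z^2$ or of a closed orientable surface group of genus $\ge2$ in a free subgroup of finite index in this copy. But a finite-index subgroup of such a group is again of the same kind, and it is not free, because its second homology is nonzero.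
\end{proof}

\begin{thebibliography}{9}

\bibitem{Berger}
R.~Berger, Mem. Amer. Math. Soc. \textbf{66} (1966).

\bibitem{BHC}
A.~Borel and Harish-Chandra, Ann. of Math. \textbf{75} (1962).

\bibitem{Bowen}
L.~Bowen, \emph{Periodicity and Circle Packing in the Hyperbolic Plane}, arXiv:math/0304344 (2003).

\bibitem{KM}
J.~Kahn and V.~Markovic, Ann. of Math. \textbf{175} (2012).

\bibitem{MT}
G.~D.~Mostow and T.~Tamagawa, Ann. of Math. \textbf{76} (1962).

\bibitem{Ore}
O.~Ore, Proc. Amer. Math. Soc. \textbf{2} (1951).

\bibitem{Toledo}
D.~Toledo, \emph{Representations of surface groups in complex hyperbolic space}, J. Differential Geom. \textbf{29} (1989), 125--133.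

\end{thebibliography}

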